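# Closed manifolds near planes: from one-sided to two-sided flatness

## Near a plane versus filling a plane: segments, circles, a stadium

Let $M\subset\mathbb R^n$ be a compact $m$-manifold without boundary. Suppose that in every small ball centered on $M$, the set $M$ lies close to some $m$-plane through the center. Must that plane, inside the ball, also lie close to $M$? In other words, can $M$ have holes when it is seen against the plane?

One would first guess that there are no holes: a hole has an edge, and a manifold without boundary has no edge. The guess turns out to be correct. The reason just given is not a proof, and the simplest cases already show what is missing from it. First we fix the terms.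

Throughout, $1\le m<n$ are integers, $B(x,r)=B^n(x,r)$ is the closed ball, $\mathrm{Gr}(m,n)$ is the set of $m$-dimensional linear subspaces of $\mathbb R^n$, and $d_H$ is the Hausdorff distance.

**Definition (flatness numbers).** For $E\subseteq\mathbb R^n$ and $B=B(x,r)$,
$$\beta^m_E(B)=\frac1r\inf_{P\in\mathrm{Gr}(m,n)}\sup\{\operatorname{dist}(z,x+P):z\in E\cap B\},$$
$$\theta^m_E(B)=\frac1r\inf_{P\in\mathrm{Gr}(m,n)}d_H\big((x+P)\cap B,\;E\cap B\big).$$

So $\beta$ asks only that $E$ be near a plane, while $\theta$ asks also that the plane be near $E$. Always $\theta\ge\beta$: if $d_H((x+P)\cap B,E\cap B)\le s$, then every $z\in E\cap B$ is within $s$ of $x+P$.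

**Definition (LAP).** For $\delta\in(0,1)$ and $R>0$, a set $X$ has the $(m,\delta,R)$-linear approximation property, or $(m,\delta,R)$-LAP, if $\beta^m_X(B(x,r))<\delta$ for all $x\in X$ and $r\in(0,R)$.

**Definition (Reifenberg flat).** A closed set $X$ is $(m,\epsilon,R')$-Reifenberg flat if $\theta^m_X(B(x,r))<\epsilon$ for all $x\in X$ and $r\in(0,R')$.

**Definition (closed manifold).** A closed $m$-manifold in $\mathbb R^n$ is a subset $M\subset \mathbb R^n$ that is, in the subspace topology, a compact topological $m$-manifold without boundary. No smoothness is assumed.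

The question, which comes from Guy C. David and Vyron Vellis, "Flatness, Menger curvature, and parametrization", arXiv:2606.14013 (2026), reads as follows. *Given $1\le m\le n-1$ and $\epsilon>0$, is there $\delta=\delta(m,n,\epsilon)$ such that every closed $m$-manifold in $\mathbb R^n$ with the $(m,\delta,R)$-LAP for some $R>0$ is $(m,\epsilon,R')$-Reifenberg flat for some $R'>0$?*

**Test 1: a segment.** A line segment in $\mathbb R^2$ has $\beta^1=0$ on all its balls. Let $x$ be an end point, say with the segment going to the left. For any line through $x$, with direction $u$, one of $x\pm ru$ has first coordinate at least that of $x$, and its distance to the segment is $r$. So $\theta^1\ge1$ there. The absence of boundary must therefore be used.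

**Test 2: the unit circle in $\mathbb R^2$.** Let $0<r\le\sqrt2$. Put $x$ at the origin with tangent line horizontal, so that the points at chord length $s$ from $x$ are $(\pm s\sqrt{1-s^2/4},\,s^2/2)$. Their height is at most $r^2/2$ when $s\le r$, so $\beta\le r/2$. In fact $\beta=r/2$. To see this, write $\sin\psi=r/2$, so $\psi\le\pi/4$; the two extreme points are $r(\pm\cos\psi,\sin\psi)$. Their distances to the line of angle $\varphi\in[-\pi/2,\pi/2]$ are $r|\sin(\psi\mp\varphi)|$. The larger is at least $r\sin(\psi+|\varphi|)\ge r\min\{\sin\psi,\cos\psi\}=r\sin\psi$.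

Conversely, match the tangent point $(\pm s,0)$, $s\le r$, with the circle point at chord length $s$ on the same side. They have equal distance $s$ from $x$, and their directions differ by the angle $\arcsin(s/2)$. So their distance is $s\,\kappa(s/2)\le r\,\kappa(r/2)$, where
$$\kappa(t)=\sqrt{2-2\sqrt{1-t^2}}=2\sin\big(\tfrac12\arcsin t\big)\qquad(0\le t\le1)\tag{1}$$
is the chord of the angle whose sine is $t$. Hence $\theta\le\kappa(\beta)$ for the circle. We shall prove this same inequality in general.

**Test 3: a stadium.** Let $J=[-\ell,\ell]\times\{0\}\subset\mathbb R^2$ and let $M=\{z:\operatorname{dist}(z,J)=\rho\}$, a closed curve. Look at the tip $x=(\ell+\rho,0)$. With the horizontal line, $\beta^1_M(B(x,r))\le\rho/r$, because $M$ lies in the strip $|z_2|\le\rho$. For any unit vector $u$, one of $\pm u$ has first coordinate $\ge0$; call it $u$. The point of $J$ nearest to $x+ru$ is $(\ell,0)$, at distance $|(\rho+ru_1,ru_2)|=\sqrt{\rho^2+2\rho ru_1+r^2}\ge r$. So $\operatorname{dist}(x+ru,M)\ge r-\rho$, and $\theta^1_M(B(x,r))\ge1-\rho/r$. At $r=100\rho$ we get $\beta\le\frac1{100}$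 and $\theta\ge\frac{99}{100}$: this closed manifold has a large hole at this scale.

The stadium is no counterexample, because the LAP concerns *all* scales below $R$. The ball $B(x,2\rho)$ contains the points $(\ell,\pm\rho)=x+(-\rho,\pm\rho)$ of $M$. If $\nu$ is a unit normal of a line through $x$, their distances to it are $\rho|-\nu_1\pm\nu_2|$, with maximum $\rho(|\nu_1|+|\nu_2|)\ge\rho$. So $\beta^1_M(B(x,2\rho))\ge\frac12$, and for $\delta\le\frac12$ the LAP forces $R\le2\rho$.

The guess survives. But no argument that looks at a single ball can prove it: smallness of $\beta$ at one scale must be combined with smallness at all smaller scales.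

## Statements

We set $k=n-m\ge1$, take all homology and cohomology with coefficients in $\mathbb F_2$, and write $\pi_V$ for the orthogonal projection onto $V$. Here are the elementary facts about $\kappa$ from (1). It is continuous and increasing. Squaring twice shows $2-2\sqrt{1-t^2}\ge t^2$, so $\kappa(t)\ge t$. Next, $\kappa(t)^2=\frac{2t^2}{1+\sqrt{1-t^2}}\le\frac{t^2}{1-t^2/2}$, because $\sqrt{1-t^2}\ge1-t^2$. For $t\le\frac1{50}$ the denominator is at least $1-\frac1{5000}$. Hence
$$t\le\kappa(t)\quad(0\le t\le1),\qquad \kappa(t)\le1.01\,t\quad(0\le t\le\tfrac1{50}).\tag{2}$$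
Finally, for $0<\epsilon\le1$, the inequality $\kappa(t)\le\epsilon$ says $\sqrt{1-t^2}\ge1-\epsilon^2/2>0$. Squaring,
$$\kappa(t)\le\epsilon\iff t\le\epsilon\sqrt{1-\epsilon^2/4}.\tag{3}$$

**Theorem A.** There is $\delta_0=\delta_0(m,n)\in(0,1/50]$, given explicitly in (8) below, such that if $0<\delta\le\delta_0$ and $M\subset\mathbb R^n$ is a closed $m$-manifold with the $(m,\delta,R)$-LAP, then
$$\theta^m_M(B(x,r))\le\kappa\big(\beta^m_M(B(x,r))\big)<\kappa(\delta)\qquad\text{for all }x\in M,\ 0<r<R.$$
Hence, with $\epsilon'=\min\{\epsilon,1\}$, the number $\delta(m,n,\epsilon)=\min\{\delta_0,\ \epsilon'\sqrt{1-\epsilon'^2/4}\}$ has the property asked for, with $R'=R$. The answer to the question is yes.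

**Theorem B.** Let $0<\delta\le\delta_0$ and let $X\subset\mathbb R^n$ be nonempty, compact, with the $(m,\delta,R)$-LAP.

1. If $\check H^m(C;\mathbb F_2)\ne0$ for every connected component $C$ of $X$, then the conclusion of Theorem A holds for $X$: $\theta^m_X(B(x,r))\le\kappa(\beta^m_X(B(x,r)))<\kappa(\delta)$ for all $x\in X$, $0<r<R$. Moreover distinct components are at distance $\ge R$, so there are finitely many.
2. If in addition $\kappa(\delta)\le\epsilon_{\rm Reif}(m,n)$, the constant in Reifenberg's topological disc theorem, then the following are equivalent: (a) $X$ is a closed $m$-manifold; (b) $X$ is $(m,\kappa(\delta),R)$-Reifenberg flat; (c) $\check H^m(C;\mathbb F_2)\ne0$ for every component $C$ of $X$.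

In part 2, "in addition" refers to $\delta$ and $X$ as in the first sentence; condition (c) is not assumed there.

**Theorem C.** Let $\delta^*(\epsilon)$ be the supremum of the $\delta$ having the property in the question. There is $\epsilon_0(m,n)>0$ such that $\epsilon\sqrt{1-\epsilon^2/4}\le\delta^*(\epsilon)\le\epsilon$ for $0<\epsilon\le\epsilon_0$. In particular $\delta^*(\epsilon)=\epsilon(1+O(\epsilon^2))$.

The exact value of $\delta^*(\epsilon)$ is not determined here.

## Alexander duality, principal angles, Reifenberg's theorem

**Alexander duality.** For compact $\emptyset\ne X\subsetneq S^n$ one has $\tilde H_i(S^n\setminus X)\cong\tilde{\check H}{}^{n-i-1}(X)$ (Spanier, *Algebraic Topology*, Ch. 6; Hatcher, Thm 3.44, for locally contractible $X$). Here $\check H$ is Čech cohomology. Let $X\subset\mathbb R^n=S^n\setminus\{\infty\}$ be compact and put $U=S^n\setminus X$, an open $n$-manifold. Since $H_j(U,U\setminus\{\infty\})=0$ for $j\ne n$, the long exact sequence gives $\tilde H_i(U\setminus\{\infty\})\cong\tilde H_i(U)$ for $i\le n-2$. Take $i=k-1=n-m-1\le n-2$. Then $n-i-1=m\ge1$,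 so reduced and unreduced cohomology agree in that degree, and for nonempty compact $X\subset\mathbb R^n$
$$\tilde H_{k-1}(\mathbb R^n\setminus X)\cong\check H^m(X).\tag{4}$$
For example, let $m=1$, $n=2$. A circle has $\check H^1=\mathbb F_2$, and its complement has two components, so $\tilde H_0=\mathbb F_2$. A segment has $\check H^1=0$, and its complement is connected. So (4) tells the circle from the segment of Test 1.

If $C$ is a closed connected $m$-manifold, then $\check H^m(C)=H^m(C)=\mathbb F_2$. This is how "manifold without boundary" enters the proof, and it is the only way it enters.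

**Principal angles.** If $\dim P=\dim Q$, then
$$\|\pi_{Q^\perp}\pi_P\|=\|\pi_{P^\perp}\pi_Q\|,\qquad\|\pi_P\pi_{Q^\perp}\|=\|\pi_{Q^\perp}\pi_P\|.\tag{5}$$
The second equality holds because the two operators are adjoint. For the first, $|\pi_{Q^\perp}u|^2=1-|\pi_Qu|^2$ for unit $u\in P$, so $\|\pi_{Q^\perp}\pi_P\|^2=1-\sigma^2$, where $\sigma$ is the smallest singular value of $\pi_Q|_P:P\to Q$. The adjoint of this map is $\pi_P|_Q:Q\to P$. As the dimensions agree, it has the same singular values.

**Reifenberg's theorem.** A closed $(m,\epsilon,R')$-Reifenberg flat set with $\epsilon\le\epsilon_{\rm Reif}(m,n)$ is a topological $m$-manifold (Reifenberg, Acta Math. 104 (1960); see also David–Toro, Mem. AMS 215 (2012)). We need this only for (b)$\Rightarrow$(a) in Theorem B.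

## Normal spheres, and where the projection argument stops

A sensible first approach is this. Let $M\cap B(x,r)$ lie in a thin slab around $x+P$, and project it to $x+P$. Since $M$ has no boundary, the projection should have a mod 2 degree over the disc $(x+P)\cap B(x,r)$, and if the degree is nonzero, the projection covers everything. It is convenient to measure this degree from the complement of $M$, by the sphere normal to $P$.

In this section and the next three, $X\subset\mathbb R^n$ is nonempty and compact, has the $(m,\delta,R)$-LAP, and $0<\delta\le1/50$.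

**Definition (admissible).** Let $x\in X$, $0<r<R$, $P\in\mathrm{Gr}(m,n)$, $0<t<1$. The triple $(x,r,P)$ is $t$-admissible if $\operatorname{dist}(z,x+P)<tr$ for all $z\in X\cap B(x,r)$. It is admissible if it is $\delta$-admissible.

By the LAP, every pair $(x,r)$ has some $P$ with $(x,r,P)$ admissible. For a $t$-admissible triple the region
$$T_t(x,r,P)=\{z\in B(x,r):\operatorname{dist}(z,x+P)\ge tr\}$$
is disjoint from $X$. Write its points as $z=x+p+v$ with $p\in P$, $v\in P^\perp$, so that $|p|^2+|v|^2\le r^2$ and $|v|\ge tr$. First scale $p$ to $0$, then rescale $v$ to length $r$; neither motion leaves $T_t$. So $T_t(x,r,P)$ deformation retracts onto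
$$\Sigma(x,r,P)=\{x+v:v\in P^\perp,\ |v|=r\}\cong S^{k-1}.$$
The map $z\mapsto\pi_{P^\perp}(z-x)$ is a homotopy equivalence $T_t(x,r,P)\to P^\perp\setminus\{0\}$. Thus $\tilde H_{k-1}(T_t(x,r,P))=\mathbb F_2$, generated by $\Sigma(x,r,P)$; the normal spheres $\{x+v:v\in P^\perp,|v|=s\}$ with $tr\le s\le r$ represent the same generator. For $k=1$ these spheres are pairs of points, in reduced homology.

**Definition (essential).** Let $c(x,r,P)\in\tilde H_{k-1}(\mathbb R^n\setminus X)$ be the class of $\Sigma(x,r,P)$. The triple is essential if $c(x,r,P)\ne0$.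

*Example.* For a closed curve in $\mathbb R^2$ we have $k=1$ and $\Sigma=\{x\pm r\nu\}$ with $\nu\perp P$. The triple is essential exactly when the two points lie in different components of the complement. Take the stadium at its tip $x$. At a scale $r>\rho$, with $P$ horizontal, $\Sigma=\{(\ell+\rho,\pm r)\}$. Both points have distance $>\rho$ from $J$, and $\{\operatorname{dist}(\cdot,J)>\rho\}$ is connected. So the class is $0$, although the triple is $t$-admissible for every $t\in(\rho/r,1)$. At a scale $r$ small compared with $\rho$, with $P$ vertical, $\Sigma=\{x\pm re_1\}$ has one point inside and one outside, so the class is nonzero; the triple is $t$-admissible for every $t\in(r/(2\rho),1)$ by Test 2, rescaled.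

So the projection approach stops at a precise place: *in a given ball the class may be zero*. The stadium also suggests a remedy. Its class changes between small and large scales, and in between the LAP fails. One may hope that under the LAP the class cannot change. This will be Lemma 2, and it reduces everything to finding *one* essential triple.

If $M$ is smooth, one is easy to find. Take $P=T_xM$ and $r$ so small that $(x,r,P)$ is admissible and the normal disc $\{x+v:v\in P^\perp,|v|\le r\}$ meets $M$ only at $x$, transversally. If $\Sigma(x,r,P)$ bounded a chain in $\mathbb R^n\setminus M$, that chain plus the disc would be a mod 2 $k$-cycle meeting $M$ in exactly one transverse point. But a cycle in $\mathbb R^n$ bounds, so its mod 2 intersection number with $M$ is $0$. Hence the triple is essential. For a topological manifold this step breaks down: there need not be any tangent plane, and no scale is small enough to read off the class. In its place we shall start from the global class supplied by (4) and cut it into local pieces (Lemma 3).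

## An essential normal sphere forces the plane to be filled

This section carries out the part of the first approach that works: a nonzero class at one ball gives two-sided flatness at that ball.

**Lemma 1.** If $(x,r,P)$ is $t$-admissible and essential, then for every $y\in(x+P)\cap B(x,r)$ there is $z\in X\cap B(x,r)$ with $|z-y|\le\kappa(t)r$.

*Proof.* The plan is to span the normal sphere by a $k$-disc that passes near $y$ and stays in the ball; the disc must hit $X$. By translation and scaling let $x=0$, $r=1$, $y=p\in P$, $|p|\le1$.

**Step 1: the disc.** The straight disc $p+v$, $|v|\le t$, may leave the ball, so we push it in. For $v\in P^\perp$ with $|v|\le t$ put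
$$D(v)=\min\{|p|,\sqrt{1-|v|^2}\}\,\frac p{|p|}+v\qquad(D(v)=v\ \text{if }p=0).$$
This is continuous, and $|D(v)|^2\le(1-|v|^2)+|v|^2=1$, so $D$ is a $k$-disc in $B(0,1)$.

**Step 2: its boundary is the normal sphere.** If $|v|=t$, then $\operatorname{dist}(D(v),P)=t$, so $D(v)\in T_t(0,1,P)$. Scaling the $P$-component to $0$ is a homotopy in $T_t(0,1,P)$ from $D|_{|v|=t}$ to the normal sphere of radius $t$, which represents $c(0,1,P)$. So the boundary of $D$ represents $c(0,1,P)\ne0$ in $\tilde H_{k-1}(\mathbb R^n\setminus X)$. If $D$ missed $X$, its boundary would bound in $\mathbb R^n\setminus X$. Hence there is $v$ with $z=D(v)\in X$.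

**Step 3: the distance.** If the minimum is $|p|$, then $|z-p|=|v|\le t\le\kappa(t)$ by (2). Otherwise $\sqrt{1-|v|^2}<|p|\le1$, and
$$|z-p|^2=|v|^2+\big(|p|-\sqrt{1-|v|^2}\big)^2\le|v|^2+\big(1-\sqrt{1-|v|^2}\big)^2=2-2\sqrt{1-|v|^2}\le\kappa(t)^2.\qquad\square$$

**Corollary 1.** If every admissible triple over $(x,r)$ is essential, then $\theta^m_X(B(x,r))\le\kappa(\beta^m_X(B(x,r)))$.

*Proof.* Let $b=\beta^m_X(B(x,r))<\delta$. The function $P\mapsto\sup\{\operatorname{dist}(z,x+P):z\in X\cap B(x,r)\}$ is continuous and $\mathrm{Gr}(m,n)$ is compact, so some $P$ attains the infimum. For $b<t<\delta$ the triple $(x,r,P)$ is $t$-admissible, hence admissible, hence essential by assumption. By Lemma 1 every $y\in(x+P)\cap B(x,r)$ is within $\kappa(t)r$ of $X\cap B(x,r)$. Let $t\downarrow b$: as $X\cap B(x,r)$ is compact and $\kappa$ is continuous, $y$ is within $\kappa(b)r$ of $X\cap B(x,r)$. Conversely, each $z\in X\cap B(x,r)$ is within $br\le\kappa(b)r$ of its projection to $x+P$, which lies in $B(x,r)$ because $x$ is the center. So $d_H\le\kappa(b)r$ for this $P$. $\square$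

## The class does not change under the LAP

We now show that essentiality passes between neighboring balls of comparable size. Either of the two balls may be the one known to be essential, since later we must move both up and down in scale.

**Lemma 2.** Let $(x,r,P)$ and $(y,s,Q)$ be admissible with $s\le r\le2s$ and $|x-y|\le s/2$. If one of them is essential, then $c(x,r,P)=c(y,s,Q)$, so both are.

*Proof.* Write $\kappa=\kappa(\delta)\le1.01\,\delta$, by (2). We use two remarks. First, $B(y,s/2)\subset B(x,s)\subset B(x,r)$. Second, $y\in X\cap B(x,r)$, so $\operatorname{dist}(y,x+P)<\delta r\le2\delta s$.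

**Step 1: $P$ and $Q$ are nearly parallel if $(x,r,P)$ is essential.** The purpose is to bound $\operatorname{dist}(u,Q)$ for each unit $u\in P$. Note that admissibility alone gives no such bound, since $X$ could be a point in both balls; it is essentiality that makes $X$ trace out the plane. Let $y'$ be the projection of $y$ to $x+P$, so $|y-y'|<2\delta s$, and put $q=y'+\frac s4u\in x+P$. Then $|q-x|\le|y-x|+\frac s4\le\frac s2+\frac s4<r$. By Lemma 1 there is $z\in X$ with $|z-q|\le\kappa r\le2\kappa s$. Now
$$|z-y|\le|z-q|+|q-y'|+|y'-y|\le2\kappa s+\tfrac s4+2\delta s<s,$$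
so $\operatorname{dist}(z,y+Q)<\delta s$ and therefore $\operatorname{dist}(q-y,Q)\le(2\kappa+\delta)s$. As $q-y=\frac s4u+(y'-y)$,
$$\operatorname{dist}(u,Q)\le4(2\kappa+\delta+2\delta)=4(2\kappa+3\delta)\le24\delta.$$
So $\|\pi_{Q^\perp}\pi_P\|\le24\delta$.

**Step 2: the same if $(y,s,Q)$ is essential.** Let $u\in Q$ be a unit vector and $q=y+\frac s4u$. By Lemma 1 there is $z\in X$ with $|z-q|\le\kappa s$. Then $|z-y|\le\frac s4+\kappa s<\frac s2$, so $z\in B(x,r)$ and $\operatorname{dist}(z,x+P)<\delta r\le2\delta s$. Since $\frac s4u=(q-z)+(z-x)-(y-x)$,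
$$\tfrac s4\operatorname{dist}(u,P)\le\kappa s+2\delta s+2\delta s,\qquad\text{so}\qquad\operatorname{dist}(u,P)\le4(\kappa+4\delta)\le24\delta.$$
So $\|\pi_{P^\perp}\pi_Q\|\le24\delta$. By (5), in both cases
$$\|\pi_P\pi_{Q^\perp}\|\le24\delta.\tag{6}$$

**Step 3: one sphere that represents both classes.** Let $S=\{y+v:v\in Q^\perp,|v|=s/4\}$. As $\delta\le\frac14$, it is a normal sphere in $T_\delta(y,s,Q)$ and represents $c(y,s,Q)$. Also $S\subset B(y,s/2)\subset B(x,r)$. Put $w=\pi_{P^\perp}(y-x)$, so $|w|<2\delta s$. By (6), $|\pi_{P^\perp}v|\ge|v|-|\pi_Pv|\ge(1-24\delta)|v|$ for $v\in Q^\perp$. Hence for $|v|=s/4$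
$$\operatorname{dist}(y+v,x+P)=|w+\pi_{P^\perp}v|\ge\tfrac s4(1-24\delta)-2\delta s=\tfrac s4-8\delta s\ge2\delta s\ge\delta r,$$
because $\delta\le\frac1{40}$. So $S\subset T_\delta(x,r,P)$.

It remains to find the class of $S$ in $T_\delta(x,r,P)$. Under the homotopy equivalence with $P^\perp\setminus\{0\}$, $S$ becomes the map $v\mapsto w+\pi_{P^\perp}v$ on $|v|=s/4$. The maps $v\mapsto\tau w+\pi_{P^\perp}v$, $\tau\in[0,1]$, avoid $0$ by the same estimate. So our map is homotopic in $P^\perp\setminus\{0\}$ to the restriction of the linear map $\pi_{P^\perp}:Q^\perp\to P^\perp$. This map is injective because $1-24\delta>0$, hence an isomorphism, and it induces an isomorphism $\tilde H_{k-1}(Q^\perp\setminus\{0\})\to\tilde H_{k-1}(P^\perp\setminus\{0\})$ between copies of $\mathbb F_2$. So $S$ represents the generator of $\tilde H_{k-1}(T_\delta(x,r,P))$, whose image in $\tilde H_{k-1}(\mathbb R^n\setminus X)$ is $c(x,r,P)$. $\square$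

**Corollary 2.** If $X$ is connected, then either all admissible triples are essential or none is.

*Proof.* Let $(x,r,P)$ be essential and admissible, and let $(y,s,Q)$ be any admissible triple. *Change of scale at $x$:* choose $r=r_0,r_1,\dots,r_l=s$ between $r$ and $s$ with consecutive ratios in $[\frac12,2]$, and planes $P_j$ with $P_0=P$ and $(x,r_j,P_j)$ admissible. Lemma 2 with equal centers shows successively that all these triples are essential. *Change of center at scale $s$:* the set of points of $X$ that can be reached from $x$ by finite chains in $X$ with steps $\le s/2$ is open and closed in $X$, so it is $X$. Take such a chain from $x$ to $y$, and a plane at each point that makes the triple of scale $s$ admissible. Lemma 2 with equal radii shows that these are all essential. *Change of plane:* finally, Lemma 2 with $x=y$, $r=s$ shows that at $(y,s)$ it does not matter which admissible plane is used. So $(y,s,Q)$ is essential. $\square$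

## Cutting a global class into normal spheres

We want one essential triple, and we know from (4) that $\tilde H_{k-1}(\mathbb R^n\setminus X)\ne0$ in the cases of interest. A cycle $z'$ that represents a nonzero class bounds some $k$-chain $D$ in $\mathbb R^n$, and $D$ crosses $X$. Triangulate $D$ by simplices of size about $\eta$. Suppose that we can arrange that only $k$-simplices meet $X$, and that whenever a $k$-simplex $\sigma$ meets $X$, its boundary lies in some $T_\delta(x_i,r,P_i)$ with $r$ comparable to $\eta$. Then $\partial\sigma$ is homologous off $X$ to a multiple of a normal sphere. If no triple were essential, each $\partial\sigma$ would be null-homologous off $X$, and so would $z'=\sum\partial\sigma$, a contradiction.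

*The case $k=1$ by hand.* Then $z'$ is, say, a pair of points in different components of $\mathbb R^n\setminus X$, and $D$ is an edge path between them. Move each vertex by at most $\eta$ so that it has distance at least $c_0\eta$ from each of the hyperplanes $x_i+P_i$ that belong to a net of nearby points $x_i\in X$. Some edge has end points in different components of the complement, hence meets $X$. If $r=L\eta$ and $\delta r\le c_0\eta$, its two end points lie in some $T_\delta(x_i,r,P_i)$. The class of this pair is nonzero, so $(x_i,r,P_i)$ is essential.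

For $k\ge2$ the simplices of dimension $1,\dots,k-1$ must also keep a definite distance from the planes. The set $X$ itself may be wild, but at scale $\eta$ the LAP replaces it by finitely many planes, and we need only general position with respect to these. The general position has to be quantitative, with a clearance $c\,\eta$ where $c$ depends only on $m,n$, since the slabs have thickness $\delta r$ proportional to $\eta$. This works because each vertex faces a number of constraints that is bounded independently of $\eta$.

**Constants.** Let $\mathcal T$ be the Kuhn–Freudenthal triangulation of $\mathbb R^n$ with vertex set $\mathbb Z^n$. Its $n$-simplices are the convex hulls of $a,\ a+e_{\pi(1)},\ a+e_{\pi(1)}+e_{\pi(2)},\dots,\ a+e_{\pi(1)}+\dots+e_{\pi(n)}$ for $a\in\mathbb Z^n$ and permutations $\pi$. (For $n=2$: each unit square is cut along its diagonal from $a$ to $a+(1,1)$.) It is invariant under integer translations, and simplices lie in unit cubes, so they have diameter $\le\sqrt n$. Let $A=A(n)$ be the number of its simplices, of all dimensions, that contain a given vertex. Let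
$$L=\sqrt n+3,\qquad A'=(2L+3)^n,$$
let $\omega_j$ be the volume of the unit ball in $\mathbb R^j$, choose $c_0=c_0(n)>0$ with
$$2c_0AA'\omega_{n-1}<\omega_n,\qquad\text{put}\quad c_q=\frac{c_0}{c_0+L}\,c_{q-1}\quad(q\ge1),\tag{7}$$
and define
$$\delta_0=\min\{1/50,\ c_{k-1}/L\}.\tag{8}$$

**Lemma 3.** Let $\delta\le\delta_0$. If $\tilde H_{k-1}(\mathbb R^n\setminus X)\ne0$, then some admissible triple is essential.

*Proof.* Suppose that no admissible triple is essential.

**Step 1: a simplicial cycle and a chain that it bounds.** We replace a nonzero class by a simplicial cycle that stays far from $X$ compared with the mesh. Let $z_0$ be a reduced singular $(k-1)$-cycle in $\mathbb R^n\setminus X$ with $[z_0]\ne0$, and let $d>0$ be the distance from its (compact, nonempty) support to $X$. Fix $\eta>0$ with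
$$(\sqrt n+1)\eta<d,\qquad L\eta<R,$$
and scale $\mathcal T$ by $\eta$, so that simplices have diameter $\le\sqrt n\,\eta$. Let $K_0$ be the finite subcomplex generated by all simplices that meet the support of $z_0$. Each point of $|K_0|$ is within $\sqrt n\,\eta$ of that support, so
$$\operatorname{dist}(|K_0|,X)\ge d-\sqrt n\,\eta>\eta.\tag{9}$$
Since $z_0$ is a cycle in $|K_0|$, it is homologous in $|K_0|$, hence in $\mathbb R^n\setminus X$, to a simplicial cycle $z'$ of $K_0$. As $\mathbb R^n$ is contractible, $z'=\partial D$ for a finite simplicial $k$-chain $D$ of the scaled triangulation. Let $K$ be a finite subcomplex that contains $K_0$ and $D$, and let $v_1,\dots,v_N$ be its vertices. Their order turns simplices of $K$ into singular simplices.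

**Step 2: a net and planes.** We replace $X$ at scale $\eta$ by planes. Let $\{x_i\}\subset X$ be a maximal subset with mutual distances $\ge\eta$. Then every $p\in X$ has some $x_i$ with $|x_i-p|\le\eta$. Put $r=L\eta<R$ and choose $P_i$ with $(x_i,r,P_i)$ admissible. Any ball of radius $(L+1)\eta$ contains at most $A'$ of the $x_i$: the balls of radius $\eta/2$ around them have disjoint interiors and lie in a ball of radius $(L+\frac32)\eta$, so there are at most $\big(\frac{L+3/2}{1/2}\big)^n=A'$ of them.

**Step 3: moving the vertices.** We choose inductively points $w_j=\varphi(v_j)\in B(v_j,\eta)$ in quantitative general position. The requirement on $w_j$ is: for every $i$ with $|x_i-v_j|\le(L+1)\eta$, and every (possibly empty) simplex $\tau'$ with vertices in $\{v_1,\dots,v_{j-1}\}$ such that $\tau'\cup\{v_j\}$ spans a simplex of $K$ of dimension $\le k-1$,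
$$\operatorname{dist}(w_j,E(i,\tau'))\ge c_0\eta,\qquad E(i,\tau')=\text{affine hull of }(x_i+P_i)\cup\varphi(\text{vertices of }\tau').\tag{10}$$
Such a $w_j$ exists. Indeed $\tau'$ has at most $k-1$ vertices, so $\dim E(i,\tau')\le m+k-1=n-1$ and $E(i,\tau')$ lies in a hyperplane. The part of $B(v_j,\eta)$ within $c_0\eta$ of a hyperplane has volume at most $2c_0\eta\cdot\omega_{n-1}\eta^{n-1}$. There are at most $A'$ indices $i$ by Step 2, and at most $A$ simplices $\tau'$, since $\tau'\cup\{v_j\}$ determines $\tau'$. So the forbidden volume is at most $2c_0AA'\omega_{n-1}\eta^n<\omega_n\eta^n$ by (7), and some point of $B(v_j,\eta)$ is allowed.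

Extend $\varphi$ affinely on each simplex to $\varphi:|K|\to\mathbb R^n$; it need not be injective. Then $|\varphi-\mathrm{id}|\le\eta$, and for every simplex $\sigma$ of $K$
$$\operatorname{diam}\varphi(\sigma)\le(\sqrt n+2)\eta\le L\eta.\tag{11}$$

**Step 4: simplices of dimension at most $k-1$ keep away from the planes.** We claim: if $\tau\in K$, $\dim\tau\le k-1$ and $\varphi(\tau)\subset B(x_i,r)$, then
$$\operatorname{dist}(\varphi(\tau),x_i+P_i)\ge c_{k-1}\eta\ge\delta r.\tag{12}$$
The second inequality is $c_{k-1}\ge\delta L$, which holds by (8). For the first, order the vertices $v_{j_0},\dots,v_{j_l}$ of $\tau$ with $j_0<\dots<j_l$, and let $\tau_q=[v_{j_0},\dots,v_{j_q}]$. Each vertex $v$ of $\tau$ satisfies $|v-x_i|\le|\varphi(v)-x_i|+\eta\le(L+1)\eta$, so (10) applies with this $i$. We show by induction on $q$ that $\operatorname{dist}(\varphi(\tau_q),x_i+P_i)\ge c_q\eta$.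

For $q=0$ this is (10) for $w_{j_0}$ with $\tau'=\emptyset$, where $E(i,\emptyset)=x_i+P_i$. Let $q\ge1$. A point of $\varphi(\tau_q)$ is $p=(1-t)a+t\,w_{j_q}$ with $t\in[0,1]$ and $a\in\varphi(\tau_{q-1})\subset E:=E(i,\tau_{q-1})$. Since $a\in E\supset x_i+P_i$, and by (10) with $\tau'=\tau_{q-1}$,
$$\operatorname{dist}(p,x_i+P_i)\ge\operatorname{dist}(p,E)=t\operatorname{dist}(w_{j_q},E)\ge t\,c_0\eta.$$
This is useless for small $t$, but then $p$ is near $a$. By induction and (11),
$$\operatorname{dist}(p,x_i+P_i)\ge c_{q-1}\eta-t|w_{j_q}-a|\ge(c_{q-1}-tL)\eta.$$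
If $t\ge\frac{c_{q-1}}{c_0+L}$, the first bound is at least $\frac{c_0c_{q-1}}{c_0+L}\eta=c_q\eta$. Otherwise the second is at least $\big(c_{q-1}-\frac{Lc_{q-1}}{c_0+L}\big)\eta=c_q\eta$. This proves the induction step. As $c_q$ decreases in $q$ and $l\le k-1$, (12) follows.

**Step 5: simplices of dimension at most $k-1$ miss $X$.** Suppose $\tau\in K$, $\dim\tau\le k-1$, and $p\in\varphi(\tau)\cap X$. Pick $x_i$ with $|x_i-p|\le\eta$. By (11), $\varphi(\tau)\subset B(x_i,(\sqrt n+3)\eta)=B(x_i,r)$, so (12) gives $\operatorname{dist}(p,x_i+P_i)\ge\delta r$. But $p\in X\cap B(x_i,r)$ and $(x_i,r,P_i)$ is admissible, so $\operatorname{dist}(p,x_i+P_i)<\delta r$. This is a contradiction.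

**Step 6: the class vanishes.** The straight-line homotopy from $\mathrm{id}$ to $\varphi$ moves points of $|K_0|$ by at most $\eta$, so by (9) it avoids $X$ on $|K_0|$. Hence $[\varphi_\#z']=[z']=[z_0]\ne0$ in $\tilde H_{k-1}(\mathbb R^n\setminus X)$. On the other hand, $z'=\partial D$ gives
$$\varphi_\#z'=\sum_{\sigma\in D}\varphi_\#\partial\sigma,$$
and each $\varphi_\#\partial\sigma$ is a reduced cycle in $\mathbb R^n\setminus X$ by Step 5. Consider one $\sigma$. If $\varphi(\sigma)\cap X=\emptyset$, then $\varphi_\#\partial\sigma$ bounds $\varphi_\#\sigma$ in $\mathbb R^n\setminus X$. Otherwise take $p\in\varphi(\sigma)\cap X$ and $x_i$ with $|x_i-p|\le\eta$. As in Step 5, $\varphi(\sigma)\subset B(x_i,r)$. Apply (12) to the facets of $\sigma$: $\varphi(\partial\sigma)\subset T_\delta(x_i,r,P_i)$. The group $\tilde H_{k-1}(T_\delta(x_i,r,P_i))=\mathbb F_2$ is generated by the normal sphere, so the class of $\varphi_\#\partial\sigma$ in $\tilde H_{k-1}(\mathbb R^n\setminus X)$ is a multiple of $c(x_i,r,P_i)$, which is $0$ by assumption. Summing, $[\varphi_\#z']=0$, a contradiction. $\square$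

## Proof of Theorems A and B

**Step 1: the connected case.** Let $C$ be compact and connected, with the $(m,\delta,R)$-LAP, $\delta\le\delta_0$ and $\check H^m(C)\ne0$ (so $C\ne\emptyset$). By (4), $\tilde H_{k-1}(\mathbb R^n\setminus C)\ne0$. By Lemma 3 some admissible triple of $C$ is essential; by Corollary 2 all are. Corollary 1 gives
$$\theta^m_C(B(x,r))\le\kappa\big(\beta^m_C(B(x,r))\big)\qquad(x\in C,\ 0<r<R).\tag{13}$$

**Step 2: components of $X$ are far apart (Theorem B, part 1).** Let $X$ be as in Theorem B(1). We must exclude that another component disturbs the picture near a given one. Each component $C$ of $X$ is compact, and it has the $(m,\delta,R)$-LAP because $\beta_C\le\beta_X$. So Step 1 applies to every component. Let $C_1\ne C_2$ be components and $\rho=\operatorname{dist}(C_1,C_2)=|x-y|>0$ with $x\in C_1$, $y\in C_2$. Suppose $\rho<R$. Take $P$ with $(x,\rho,P)$ admissible for $X$. It is then admissible for $C_1$, hence essential for $C_1$ by Step 1. Since $y\in X\cap B(x,\rho)$, its projection $y'$ to $x+P$ satisfies $|y-y'|<\delta\rho$ and $y'\in B(x,\rho)$. Lemma 1 for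 $C_1$ with $t=\delta$ gives $z\in C_1$ with $|z-y'|\le\kappa(\delta)\rho$. So
$$|z-y|<(\delta+\kappa(\delta))\rho\le2.01\,\delta\rho<\rho,$$
which contradicts $\rho=\operatorname{dist}(C_1,C_2)$. Hence distinct components are at distance $\ge R$. Points chosen one from each component are $R$-separated in a compact set, so there are finitely many components.

**Step 3: end of Theorem B, part 1.** For $x$ in a component $C$ and $0<r<R$, Step 2 gives $X\cap B(x,r)=C\cap B(x,r)$. So (13) for $C$ is the same inequality for $X$. Since $\beta^m_X(B(x,r))<\delta$ and $\kappa$ is increasing, $\kappa(\beta^m_X(B(x,r)))<\kappa(\delta)$. $\square$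

**Step 4: Theorem A.** If $M=\emptyset$ there is nothing to prove. Otherwise each component $C$ of $M$ is a closed connected $m$-manifold, so $\check H^m(C)=\mathbb F_2\ne0$, and Theorem B(1) applies. If $\delta=\min\{\delta_0,\epsilon'\sqrt{1-\epsilon'^2/4}\}$, then (3) gives $\theta^m_M(B(x,r))<\kappa(\delta)\le\epsilon'\le\epsilon$ for all $x\in M$ and $0<r<R$. As $M$ is compact, hence closed, it is $(m,\epsilon,R)$-Reifenberg flat. $\square$

**Step 5: Theorem B, part 2.** (a)$\Rightarrow$(c): the components of a closed $m$-manifold are closed connected $m$-manifolds, with $\check H^m=\mathbb F_2$. (c)$\Rightarrow$(b): this is part 1. (b)$\Rightarrow$(a): by Reifenberg's theorem $X$ is a topological $m$-manifold, and it is compact. $\square$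

## A tent on a convex hypersurface: Theorem C

**Step 1: the lower bound.** Choose $\epsilon_0>0$ with $\epsilon_0\le(m+1)^{-1/2}$ and $\epsilon_0\le\delta_0$. For $0<\epsilon\le\epsilon_0$ the number $\delta=\epsilon\sqrt{1-\epsilon^2/4}\le\epsilon\le\delta_0$ has the property by Theorem A. So $\delta^*(\epsilon)\ge\epsilon\sqrt{1-\epsilon^2/4}$.

For the upper bound, fix $0<\epsilon\le\epsilon_0$ and any $\delta$ with $\epsilon<\delta<1$. We shall build a closed $m$-manifold with the $(m,\delta,R)$-LAP for some $R>0$ that is not $(m,\epsilon,R')$-Reifenberg flat for any $R'>0$. The idea is a cone point whose sides have angle $\alpha$ with the horizontal, where $\sin\alpha=\epsilon$. Put $a=\tan\alpha$. Since $\epsilon^2\le\frac1{m+1}$,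
$$\tan^2\alpha=\frac{\epsilon^2}{1-\epsilon^2}\le\frac1m.\tag{14}$$

**Step 2: the manifold.** Work in $\mathbb R^m\times\mathbb R=\mathbb R^{m+1}\subset\mathbb R^n$ with coordinates $(y,s)$, and let $e$ be the vertical unit vector. We need a smooth closed convex hypersurface in $\{s\le0\}$ that contains the disc $\{(y,0):|y|\le2\}$. Let $\psi(u)=\int_0^u(u-t)e^{-1/t}\,dt$ for $u>0$ and $\psi(u)=0$ for $u\le0$. It is smooth, convex and nondecreasing, with $\psi'>0$ on $(0,\infty)$ and $\psi(u)\to\infty$ as $u\to\infty$. Put
$$F(y,s)=\psi(|y|^2-4)+(s+1)^2,\qquad N=\{F=1\}.$$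
$F$ is smooth and convex, and $N$ is compact. On $N$ we have $|s+1|\le1$, so $s\le0$; moreover $s=0$ on $N$ exactly on the disc $|y|\le2$. The gradient does not vanish on $N$: if $s\ne-1$, then $\partial_sF\ne0$; if $s=-1$, then $\psi(|y|^2-4)=1$, so $|y|>2$ and the $y$-gradient $2\psi'(|y|^2-4)\,y$ is nonzero. So $N$ is a smooth closed hypersurface.

Let $h(y)=a\max\{0,1-|y|\}$ and replace the disc by the graph of $h$ over $|y|\le2$; call the result $M$. The map $N\to M$ that sends $(y,0)$ to $(y,h(y))$ for $|y|\le2$ and fixes all other points is continuous, since $h=0$ for $|y|\ge1$, and injective, since positive heights do not occur on $N$. So it is a homeomorphism, and $M$ is a closed $m$-manifold.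

**Step 3: $M$ has the $(m,\delta,R)$-LAP for some $R>0$.** Let $G$ be the part of the graph over $|y|\le\frac32$.

*Points of $G$.* The compact set $M\setminus\{(y,h(y)):|y|<2\}$ is disjoint from the compact set $G$; let $r_1>0$ be their distance. For $x=(y,h(y))\in G$ and $r<r_1$, each $z\in M\cap B(x,r)$ has the form $(y',h(y'))$. As $h$ is $a$-Lipschitz, $\Delta=|h(y')-h(y)|\le a|y'-y|$, so $|z-x|^2\ge\Delta^2(1+a^{-2})=\Delta^2/\sin^2\alpha$, and $\Delta\le\sin\alpha\,|z-x|\le\epsilon r$. With the plane $\mathbb R^m$, $\beta^m_M(B(x,r))\le\epsilon<\delta$.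

*Other points.* The closure of $M\setminus G$ lies in the compact set $M\setminus\{(y,h(y)):|y|<\frac32\}$, which is disjoint from the compact part of the graph over $|y|\le1$; let $r_2>0$ be their distance. For $x\in M\setminus G$ and $r<r_2$, $M\cap B(x,r)\subset N$, and also $x\in N$. For $x,z\in N$, Taylor's formula with $F(x)=F(z)=1$ gives $|\nabla F(x)\cdot(z-x)|\le C_1|z-x|^2$, with $C_1>0$ from a bound on the second derivatives of $F$ on the convex hull of $N$. If $|\nabla F|\ge c_1>0$ on $N$, then
$$\operatorname{dist}(z,x+T_xN)=\frac{|\nabla F(x)\cdot(z-x)|}{|\nabla F(x)|}\le\frac{C_1}{c_1}|z-x|^2.$$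
So $\beta^m_M(B(x,r))\le C_1r/c_1$. Hence $M$ has the $(m,\delta,R)$-LAP with $R=\min\{r_1,r_2,\delta c_1/C_1\}$.

**Step 4: at the apex, $\beta\ge\epsilon$ at all small scales.** Let $x=(0,a)$ be the apex and $0<r\le1$. For $\omega\in S^{m-1}\subset\mathbb R^m$ put $g_\omega=\cos\alpha\,\omega-\sin\alpha\,e$, a unit vector. The point $x+rg_\omega$ has $y=r\cos\alpha\,\omega$ and height $a-r\sin\alpha=a(1-r\cos\alpha)$, so it lies in $M\cap B(x,r)$. We show that no plane is near all these points, by averaging over $\omega$. Let $P\in\mathrm{Gr}(m,n)$, let $e_1,\dots,e_m$ be an orthonormal basis of $\mathbb R^m$, and put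
$$\tau=\sum_{i\le m}|\pi_{P^\perp}e_i|^2,\qquad q=|\pi_{P^\perp}e|^2\le1.$$
Then $\tau+q=(m+1)-\sum_{i\le m}|\pi_Pe_i|^2-|\pi_Pe|^2\ge(m+1)-\operatorname{tr}\pi_P=1$. On the sphere $S^{m-1}$ (two points if $m=1$) the average of $\omega$ is $0$ and that of $\omega_i\omega_j$ is $\frac1m$ if $i=j$ and $0$ otherwise. So in the average of $|\cos\alpha\,\pi_{P^\perp}\omega-\sin\alpha\,\pi_{P^\perp}e|^2$ the cross term vanishes, and
$$\operatorname{avg}_\omega\operatorname{dist}(g_\omega,P)^2=\frac{\cos^2\alpha}m\,\tau+\sin^2\alpha\,q\ \ge\ \frac{\cos^2\alpha}m(1-q)+\sin^2\alpha\,q\ \ge\ \sin^2\alpha,$$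
where the last inequality uses $\frac{\cos^2\alpha}m\ge\sin^2\alpha$, which is (14), and $0\le q\le1$. So for every $P$ some $\omega$ has $\operatorname{dist}(x+rg_\omega,x+P)\ge r\sin\alpha=\epsilon r$. Hence $\theta^m_M(B(x,r))\ge\beta^m_M(B(x,r))\ge\epsilon$ for all $0<r\le1$, and $M$ is not $(m,\epsilon,R')$-Reifenberg flat for any $R'>0$.

**Step 5: conclusion.** No $\delta\in(\epsilon,1)$ has the property, so $\delta^*(\epsilon)\le\epsilon$. Together with Step 1, $\epsilon\sqrt{1-\epsilon^2/4}\le\delta^*(\epsilon)\le\epsilon$ for $0<\epsilon\le\epsilon_0$. Since $\sqrt{1-\epsilon^2/4}=1+O(\epsilon^2)$, this gives $\delta^*(\epsilon)=\epsilon(1+O(\epsilon^2))$. $\square$
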